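# Topological mixing with zero entropy and a unique rotation number on the disc

## 1. A current with two bottlenecks, and its two uses

Let $A=\mathbb T\times[0,1]$ be the closed annulus with coordinates $(y,r)$, and call the circles $r=\mathrm{const}$ *leaves*. On each leaf let a current run with speed $v(y,r)>0$, that is, consider the flow of $v\,\partial_y$. The simplest profile with two bottlenecks is $v(y)=\cos^2(2\pi y)+E$ with a small constant $E>0$; it is slow near $y=\pm\frac14$. For $E>0$, $a\ge 0$,
$$\int_0^1\frac{dy}{E+a\cos^2 2\pi y}=\frac1{\sqrt{E(E+a)}},\qquad(1)$$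
because $E+a\cos^2 2\pi y=(E+\frac a2)+\frac a2\cos4\pi y$ and $\int_0^{2\pi}\frac{d\phi}{P+Q\cos\phi}=2\pi/\sqrt{P^2-Q^2}$ for $P>|Q|$. So if $E(E+1)=N^{-2}$, every point needs exactly time $N$ for one turn, and the $N$-th power of the time-one map is the identity. Where $y$ has distance at least $\lambda$ from $\pm\frac14$ we have $v\ge\sin^2(2\pi\lambda)$, so a turn spends at most time $1/\sin^2(2\pi\lambda)$ there, *however large $N$ is*. Almost the whole time $N$ is spent waiting at the bottlenecks. The construction below uses such currents in two ways.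

*Reading.* Suppose the waiting time is split unequally between the two bottlenecks, in a way that depends on the leaf: the half turn from $y=0$ to $y=\frac12$ takes $N(1-\gamma(r))$ and the other half turn takes $N\gamma(r)$. Start two points at $y=0$, one on a leaf with $\gamma=.1$, the other on a leaf with $\gamma=.9$. Between the times $.1N$ and $.9N$ the second point is in the second half of the circle and the first is still in the first half; at time $N$ both are back at $0$. A change of leaf which is invisible at time $0$ is visible for most of the turn, but it never leads to a displacement of more than a turn.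

*Holding.* Turn a small square around a bottleneck by $90^\circ$ and put it into another annulus, with coordinates $(\sigma,r)$, so that the current there runs *across* the leaves of that second annulus, in the direction of increasing $r$, with the bottleneck at $r=\frac13$. A point slightly below $r=\frac13$ is moved up by a definite amount in one unit of time, and then it waits very close to $r=\frac13$ for a time comparable to $N'$, the turning time of this second current. So for all $k=1,2,\dots$ up to about $N'/2$, the $k$-th iterate of the time-one map has moved the point to a different leaf, and to a leaf in a tiny interval in which we can take $\gamma$ constant.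

Together: one current changes the leaf of a point after one unit of time and holds it there for a very long time; the other current turns the change of leaf into a displacement along the orbit which can be prescribed. These notes use this mechanism, stage after stage, to build a map of the disc which is topologically mixing although it has zero entropy and only one rotation number.

## 2. Rotation number, mixing and entropy: what is to be decided

Let $\mathbb D$ be the closed unit disc and let $f:\mathbb D\to\mathbb D$ be an orientation-preserving $C^\infty$ diffeomorphism that fixes an interior point, which we take to be $0$. No measure is assumed to be preserved.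

**Definition (blow-up and rotation numbers).** Identify $\mathbb D\setminus\{0\}$ with $\mathbb T\times(0,1]$ by polar coordinates $re^{2\pi ix}$ and add the circle of directions at $0$ as $\mathbb T\times\{0\}$. Then $f$ extends to a homeomorphism $\hat f$ of $A=\mathbb T\times[0,1]$, acting on $\mathbb T\times\{0\}$ by the action of $Df(0)$ on directions. Fix a lift $F$ of $\hat f$ to $\mathbb R\times[0,1]$, and write $x(z)$ for the first coordinate of $z$. For a point of $A$ with lift $z$ put
$$\rho_F=\lim_{m\to\infty}\frac{x(F^m(z))-x(z)}m$$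
whenever the limit exists. We say that $f$ has a *unique rotation number* if all existing limits, over all points of the closed annulus $A$ (the added circle included), equal the same real number $\rho$; then $\rho(f)=\rho+\mathbb Z$. Another lift changes all limits by the same integer, so the condition does not depend on the lift.

The rotation $R_\alpha(z)=e^{2\pi i\alpha}z$ has the lift $(x,r)\mapsto(x+\alpha,r)$ and the unique rotation number $\alpha+\mathbb Z$. The twist with lift $(x,r)\mapsto(x+\alpha+b(r),r)$, with $b:[0,1]\to[0,1)$ smooth, not constant and $b=0$ near $0$, has the rotation number $\alpha+b(r)$ on the leaf $r$, so it is not unique.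

**Definition (mixing, entropy).** $f$ is *topologically mixing* if for all nonempty open $U,V\subset\mathbb D$ we have $f^m(U)\cap V\ne\emptyset$ for all sufficiently large $m$. For a homeomorphism $f$ of a compact metric space let $s(m,\epsilon)$ be the largest number of points such that any two of them are at distance $>\epsilon$ at some time $0\le i<m$; the topological entropy is $h_{top}(f)=\lim_{\epsilon\to0}\limsup_m\frac1m\log s(m,\epsilon)$. It does not increase under restriction to a closed invariant set.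

Entropy enters only through Katok's theorem (*Lyapunov exponents, entropy and periodic orbits for diffeomorphisms*, Publ. Math. IHÉS 51 (1980)): a $C^{1+a}$ diffeomorphism, $a>0$, of a compact surface with positive topological entropy has a hyperbolic horseshoe, hence infinitely many periodic points.

The question, from A. Avila, B. Fayad, P. Le Calvez, D. Xu, Z. Zhang, "On mixing diffeomorphisms of the disk", arXiv:1509.06906 (2015), is: *is it true that a diffeomorphism of the disc with zero topological entropy and a unique rotation number is never topologically mixing?*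

Here are the simplest cases. The rotation $R_\alpha$ has a unique rotation number, and zero entropy because it is an isometry ($s(m,\epsilon)$ does not depend on $m$). It is not mixing: if $U$ is a disc of radius $\epsilon$, then $f^m(U)$ has diameter at most $2\epsilon$ and cannot meet two sets whose distance is larger than $2\epsilon$. A map with $f^q=\mathrm{id}$ is not mixing, and neither is a twist, which preserves each circle. Nevertheless the answer to the question is no.

**Theorem A.** There is an orientation-preserving $C^\infty$ diffeomorphism $f:\mathbb D\to\mathbb D$, $f(0)=0$, with a unique rotation number $\alpha+\mathbb Z$, $\alpha\notin\mathbb Q$ (in fact $\frac1m(x(F^m(z))-x(z))\to\alpha$ uniformly on the closed annulus), with $h_{top}(f)=0$, and topologically mixing. Hence the statement in the question is false.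

**Theorem B.** Let $\beta\in\mathbb R$, let $\mathcal N$ be a $C^\infty$-neighborhood of the rotation $R_\beta$, and let $\varphi:\mathbb N\to(0,\infty)$ be any function. Then $f$ in Theorem A can be chosen in $\mathcal N$, infinitely tangent to $R_\alpha$ at $0$ and along $\partial\mathbb D$, and with $0<\alpha-\frac pq<\frac1{\varphi(q)}$ for infinitely many reduced $p/q$. The same holds on $\mathbb T\times[0,1]$ and on $S^2$ (where $f$ has two fixed points and no other periodic point).

Theorem B is a complement; it is proved in Section 12 by inspecting the construction.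

## 3. Rigidity of limits of periodic maps, and the order of the choices

A sensible first approach is to look for $f=\lim f_n$, where $f_n$ is smoothly conjugate to a rational rotation of order $q_n$ by a conjugacy $H_n$ that becomes wilder and wilder. Since $f_n^{q_n}=\mathrm{id}$, bounds on rotation numbers are easy to get. The standard way to make such a sequence converge is to choose $f_{n+1}$ after $f_n$, as close to $f_n$ as needed. But if closeness is allowed to depend on $q_n$, one obtains $d(f_{n+1}^{q_n},\mathrm{id})\le2^{-n}$, and the same for $f$ in place of $f_{n+1}$. Then all is lost: if $f^{m_j}\to\mathrm{id}$ uniformly along some $m_j\to\infty$, and $U$, $V$ are open sets at positive distance, then $f^{m_j}(U)\cap V=\emptyset$ for large $j$, and $f$ is not mixing.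

So $f_{n+1}^{kq_n}$ must be far from the identity for *every* $k\ge1$ in a long range, although $f_n^{kq_n}=\mathrm{id}$ and $f_{n+1}$ must be $C^n$-close to $f_n$. In particular the size of the change from $f_n$ to $f_{n+1}$, measured in the coordinates given by $H_n$, must be fixed *before* $q_n$ is known. The way out is to choose $q_n\approx N_nq_{n-1}$, where $N_n$ is the turning time of a current as in Section 1. On a fixed compact window near the starting line $y=0$ of the current, $H_n$ *converges* as $N_n\to\infty$, because the current away from its bottlenecks does. A kick inside this window, across the leaves, has a size that can be fixed before $N_n$; yet its effect, by "reading", is a displacement of order $N_n$ along the orbits of $f_n$; and by "holding", the current of stage $n+1$ provides a kick whose effect after $k$ applications is the same for all $1\le k\lesssim N_{n+1}/2$.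

The kick in this construction is vertical, $(\sigma,r)\mapsto(\sigma,\varrho(\sigma,r))$, and the identity outside small boxes. If it preserved $d\sigma\,dr$ we would have $\partial_r\varrho=1$ and hence $\varrho=r$; so the construction uses that no area has to be preserved.

## 4. Conventions, and descent from the strip to the disc

We work on $\mathbb S=\mathbb R\times[0,1]$ with coordinates $(x,r)$. Put $T(x,r)=(x+1,r)$, $A=\mathbb S/T$, and let $\pi:\mathbb S\to A$ be the projection. $\tau_c$ is the translation by $c$ in the first coordinate. We use further copies of $\mathbb S$ with coordinates $(\sigma,r)$, $(y,r)$, $(t,r)$; on the $(\sigma,r)$- and $(y,r)$-copies the quotient by $\tau_1$ is again written $A$. $\sigma(z),r(z)$ are the coordinates of $z$, and "over a set $I$" means that $\sigma(z)\in I$. Put $\hat r=\min(r,1-r)$. A *diffeomorphism of $\mathbb S$* is a $C^\infty$ diffeomorphism mapping each boundary line to itself. For diffeomorphisms $F,G$ commuting with $T$, $\|F-G\|_{C^k}$ is the supremum over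 $\mathbb S$ of all partial derivatives of orders $0,\dots,k$ (finite by periodicity), and
$$\mathrm{dist}_k(F,G)=\|F-G\|_{C^k}+\|F^{-1}-G^{-1}\|_{C^k},\qquad d(F,G)=\sup|F-G|.$$
The induced maps of $A$ are denoted by small letters $f,g$. We shall use that, for fixed $m$, $G\mapsto G^m$ is continuous for $d$: we have $d(G^m,F^m)\le d(G,F)+\sup|F\circ G^{m-1}-F\circ F^{m-1}|$, and $F$ is uniformly continuous since it commutes with $T$; induct on $m$.

The first lemma says that it suffices to work on the strip, provided the map is a translation to infinite order along the boundary.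

**Lemma 0.** Let $F$ be a diffeomorphism of $\mathbb S$ commuting with $T$ such that $F-\tau_\alpha$ vanishes to infinite order along $\{r=0\}$ and $\{r=1\}$. Then $f(re^{2\pi ix}):=r'e^{2\pi ix'}$ for $(x',r')=F(x,r)$, $f(0)=0$, defines an orientation-preserving $C^\infty$ diffeomorphism of $\mathbb D$, infinitely tangent to $R_\alpha$ at $0$ and along $\partial\mathbb D$, and $F$ is a lift of $\hat f$. Moreover $\|f-R_\alpha\|_{C^k(\mathbb D)}\le C_k\|F-\tau_\alpha\|_{C^{2k}}$ if the latter norm is $\le1$.

*Proof.* Let $e(x,r)=re^{2\pi ix}$ and $G=e\circ F-e\circ\tau_\alpha$, so $G(x,r)=(f-R_\alpha)(re^{2\pi ix})$. $G$ is smooth, and all its derivatives vanish at $r=0,1$. In polar coordinates the Cartesian derivatives are $\cos(2\pi x)\partial_r-\frac{\sin2\pi x}{2\pi r}\partial_x$ and $\sin(2\pi x)\partial_r+\frac{\cos2\pi x}{2\pi r}\partial_x$. By induction a Cartesian derivative of order $k$ is a sum of terms $r^{-j}\cdot(\text{trigonometric polynomial in }x)\cdot\partial_x^a\partial_r^b$ with $j\le k$, $a+b\le k$.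 By Taylor's formula in $r$, $|\partial_x^a\partial_r^bG|\le C_Mr^M$ for every $M$. So every Cartesian derivative of $f-R_\alpha$, defined off $0$, is $O(r^2)$. Extend each of them by $0$ at the origin. The bound $O(r^2)$ shows that each extension is continuous and differentiable at $0$ with derivative $0$, which is the value of the next extensions there. Hence $f-R_\alpha$ is $C^\infty$ with zero jet at $0$, and $f$ is smooth. $F^{-1}-\tau_{-\alpha}$ also vanishes to infinite order along the boundary, so the same applies to $f^{-1}$, and $f$ is a diffeomorphism. Since $DF=\mathrm{id}$ on the boundary, $f$ preserves the orientation. As $Df(0)=R_\alpha$ acts on directions by $x\mapsto x+\alpha$, $F$ is a lift of $\hat f$.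

For the estimate, $|\partial_x^a\partial_r^bG|\le\frac{r^k}{k!}\sup|\partial_x^a\partial_r^{b+k}G|$ by Taylor's formula, and $a+b+k\le2k$; so the $C^k$ norm of $f-R_\alpha$ is at most $C\|G\|_{C^{2k}}$. With $\phi=F-\tau_\alpha$ we have $G=\int_0^1De(\tau_\alpha+s\phi)\,\phi\,ds$ (the strip is convex), and if $\|\phi\|_{C^{2k}}\le1$ the first factor has bounded derivatives of order $\le2k$. So $\|G\|_{C^{2k}}\le C\|\phi\|_{C^{2k}}$. $\square$

The objects of the induction are periodic maps together with a conjugacy to a translation.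

**Definition (datum).** A *datum* $(H;p,q;p',q')$ consists of integers with $q'\ge1$, $0<p<q$, $pq'-p'q=1$, $q\ge20q'$, and of a diffeomorphism $H$ of $\mathbb S$ (from $(\sigma,r)$ to $(x,r)$) with $TH=H\tau_q$ and $H(\sigma,r)=(\sigma/q,r)$ for $\hat r\le\eta_H$, for some $\eta_H>0$. Its *map* is $F=H\tau_pH^{-1}$.

$F$ commutes with $T=H\tau_qH^{-1}$, and $F^q=T^p$, so $f^q=\mathrm{id}$; also $F=\tau_{p/q}$ for $\hat r\le\eta_H$. From $p'q=pq'-1$ we get $0\le p'<p$, and $\gcd(p',q')=1$. The simplest example is $H(\sigma,r)=(\sigma/20,r)$ with $(p,q;p',q')=(1,20;0,1)$ and $F=\tau_{1/20}$. An example with $q'=2$ is $H(\sigma,r)=(\sigma/41,r)$ with $(21,41;1,2)$: $21\cdot2-41=1$ and $41\ge40$.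

## 5. Speed profiles with prescribed half-times

We fix auxiliary functions once and for all. $B:\mathbb R\to[0,1]$ is smooth, even, $=1$ on $[-\frac12,\frac12]$, supported in $(-1,1)$. For $0<c\le\frac1{20}$, with $y$ mod $1$,
$$\beta_c(y,r)=B\big(\tfrac{y+1/4}c\big)B\big(\tfrac{r-1/3}c\big)+B\big(\tfrac{y-1/4}c\big)B\big(\tfrac{r-2/3}c\big).$$
$\theta_0:\mathbb R\to[0,1]$ is smooth, $0$ for $x\le0$, positive for $x>0$, $1$ for $x\ge1$, and $e^{-1/x}$ for small $x>0$. Then $|\theta_0^{(j)}|\le C_{j,s}\theta_0^{1-s}$ for $j\ge1$, $0<s<1$: for small $x>0$, $\theta_0^{(j)}$ is a polynomial in $1/x$ times $e^{-1/x}$, and the polynomial times $e^{-s/x}$ is bounded; for larger $x$, $\theta_0$ is bounded below. For $\eta\in(0,\frac1{10})$ let $\theta(r)=\theta_0(\frac{2\hat r}\eta-1)$, so $\theta=0$ for $\hat r\le\frac\eta2$ and $\theta=1$ for $\hat r\ge\eta$. $\kappa_0:\mathbb T\to[0,1]$ is smooth, even, $=1$ if $|y-\frac14|\le\frac1{16}$ or $|y+\frac14|\le\frac1{16}$, and $=0$ if both distances are $\ge\frac18$. $\omega(r)\in[0,1]$ is smooth, $0$ for $\hat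 r\le.22$, $1$ for $\hat r\ge.24$, and $\kappa=1-\omega+\omega\kappa_0$.

The next lemma builds the current of Section 1. The half-times are prescribed exactly for finite $N$, while the limit as $N\to\infty$ does not see them. The limit may be strong ($\mu+\nu\beta_c$) in two boxes and weak ($\mu$) elsewhere, and it dies near the boundary.

**Lemma 1.** Let $c\in(0,\frac1{20}]$, $\nu,\mu\in(0,1]$, $\eta\in(0,\frac1{10})$, and let $\gamma:[0,1]\to[.1,.9]$ be smooth with $\gamma=\frac12$ off $\{|r-\frac13|\le\frac1{20}\}\cup\{|r-\frac23|\le\frac1{20}\}$. For all large integers $N$ there is a smooth $v=v_N>0$ on $A$ with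

- (a) $v=1/N$ for $\hat r\le\eta/2$;
- (b) $\int_0^{1/2}\frac{dy}v=N(1-\gamma(r))$ and $\int_{1/2}^1\frac{dy}v=N\gamma(r)$ for all $r$;
- (c) for $r\in[\frac14,\frac34]$: $v\ge(\mu+\nu\beta_c)\cos^2(2\pi y)$, with equality if $|y|\le\frac18$ or $|y-\frac12|\le\frac18$;
- (d) $v_N\to v_\infty:=(\mu\theta(r)+\nu\beta_c)\cos^2(2\pi y)$ in $C^\infty(A)$ as $N\to\infty$. The limit does not depend on $\gamma$.

*Proof.* **Step 1: the region $\hat r\le.22$.** Here the profile must pass smoothly from the constant $1/N$ to a current with bottlenecks. In this region $\beta_c=0$, $\gamma=\frac12$. Put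
$$a=\mu\theta(r),\qquad E=\tfrac12\big(\sqrt{a^2+4N^{-2}}-a\big),\qquad v=a\cos^2(2\pi y)+E.$$
$E$ is the positive root of $E(E+a)=N^{-2}$, so by (1) a turn takes time $N$; as $v$ is $\frac12$-periodic in $y$, both halves take $N/2$. For $\hat r\le\frac\eta2$ we have $a=0$, $E=\frac1N$, which is (a).

We must show $E\to0$ in $C^\infty$; this is not obvious since $\sqrt{a^2+4N^{-2}}$ degenerates where $a=0$. Put $\delta=\frac2N\le1$. Then $E=\frac\delta2u(\frac a\delta)$ with $u(\xi)=\sqrt{1+\xi^2}-\xi$, and $|u^{(i)}(\xi)|\le C_i(1+\xi)^{-1-i}$ for $\xi\ge0$ ($u$ is smooth, and for large $\xi$ it is a convergent power series in $\frac1\xi$ beginning with $\frac1{2\xi}$). So $0<E\le\frac\delta2$. Fix $j\ge1$. By the property of $\theta_0$ with $s=\frac1{2j}$, and $\mu\le1$, $|a^{(l)}|\le C\mu\theta^{1-\frac1{2j}}\le Ca^{1-\frac1{2j}}$ for $1\le l\le j$. By the formula of Faà di Bruno, $\partial_r^jE$ is a finite sum of terms $\mathrm{const}\cdot\delta^{1-i}u^{(i)}(\frac a\delta)\,a^{(l_1)}\cdots a^{(l_i)}$ with $1\le i\le j$,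 and each is bounded by
$$C\delta^{1-i}\big(1+\tfrac a\delta\big)^{-1-i}a^{i(1-\frac1{2j})}=C\delta^{1-\frac i{2j}}\big(\tfrac a\delta\big)^{i-\frac i{2j}}\big(1+\tfrac a\delta\big)^{-1-i}\le C\delta^{1/2}.$$
So $E\to0$ in $C^\infty$.

**Step 2: the region $\hat r\ge.2$.** Here the two half-times must be prescribed separately. In this region $\theta=1$. Let $b=\mu+\nu\beta_c$, $I_2=[0,\frac12]$, $I_1=[\frac12,1]$, and look for $v=b\,(\cos^2(2\pi y)+e_i(r)\kappa(y,r))$ for $y\in I_i$. Consider
$$J_2(\varepsilon,r)=\varepsilon\int_{I_2}\frac{dy}{b\,(\cos^2(2\pi y)+\varepsilon^2\kappa)},\qquad\varepsilon>0.$$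
*Claim:* $J_2$ extends smoothly to $\varepsilon$ near $0$, with $J_2(0,r)>0$. On $|y-\frac14|\ge\frac1{16}$ the number $\cos^2(2\pi y)$ is bounded below, so this part contributes $\varepsilon$ times a smooth function of $(\varepsilon,r)$. On $|y-\frac14|\le\frac1{16}$ we have $\kappa=1$; substituting $z=\cos2\pi y$ we get the integral $\int_{-z_0}^{z_0}\frac{m(z,r)}{z^2+\varepsilon^2}dz$ with $m=\frac1{2\pi b\sqrt{1-z^2}}>0$ smooth. We may replace $m$ by its even part in $z$. By Whitney's theorem on even functions it has the form $m_0(z^2,r)$ with $m_0$ smooth, extended smoothly to negative arguments. By Hadamard's lemma $m_0(z^2,r)=m_0(-\varepsilon^2,r)+(z^2+\varepsilon^2)m_1(z^2,\varepsilon^2,r)$ with $m_1$ smooth. So the integral equals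
$$m_0(-\varepsilon^2,r)\,\frac{\pi-2\arctan(\varepsilon/z_0)}\varepsilon+\text{smooth}.$$
Multiplying by $\varepsilon$ proves the claim, with $J_2(0,r)=\pi m(0,r)$.

The function $\varepsilon/J_2(\varepsilon,r)$ vanishes at $\varepsilon=0$ and has the $\varepsilon$-derivative $1/J_2(0,r)>0$ there. By the inverse function theorem (uniformly over the compact range of $r$) there is a smooth $\Theta_2(\delta,r)$ near $\delta=0$ with $\Theta_2(0,r)=0$, $\Theta_2>0$ for $\delta>0$, such that $\varepsilon=\Theta_2(\delta,r)$ solves $\varepsilon/J_2(\varepsilon,r)=\delta$. Put $e_2=\Theta_2\big(\frac1{N(1-\gamma)},r\big)^2$. The transit time of $I_2$ is $J_2/\varepsilon=N(1-\gamma)$, and $e_2\to0$ in $C^\infty$ because $\frac1{N(1-\gamma)}\to0$ in $C^\infty$. Define $e_1$ in the same way with $I_1$ and $\frac1{N\gamma}$.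

**Step 3: the pieces fit.** We check smoothness at $y=0,\frac12$ and the overlap of the regions. For $.2\le\hat r\le\frac14$ we have $\beta_c=0$, $\gamma=\frac12$, and everything is even in $y$, so $e_1=e_2$. For $\hat r\ge.24$ we have $\kappa=\kappa_0=0$ for $|y|\le\frac18$ and $|y-\frac12|\le\frac18$. In both cases $v$ is smooth across $y=0,\frac12$. It is positive because $\kappa=1$ near the zeros of $\cos2\pi y$. For $.2\le\hat r\le.22$ both definitions have the form $\mu\cos^2(2\pi y)+\mathrm{const}$ with half-time $\frac N2$; the half-time is strictly decreasing in the constant, so they coincide. (d) has been shown in both regions. For $r\in[\frac14,\frac34]$ we have $\kappa=\kappa_0\ge0$, so $v\ge b\cos^2(2\pi y)$ with equality where $\kappa_0=0$; this is (c). $\square$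

## 6. Concentrating a time-one map in windows

Let $(p,q;p',q')$ be as in a datum and let $\tilde Z$ be a smooth $\tau_1$-invariant vector field on $\mathbb S$ tangent to the boundary, with time-one map $\Phi$. In the coordinates of a datum the periodic map is $\tau_p$ and the deck transformation is $\tau_q$. We want to change $\tau_p$ by a map $\Psi$ which acts only in a short window $0\le\sigma\le3$ (mod $q$), so that in new coordinates the perturbed map is $\tau_p\Phi^{-p'}$ and the deck transformation is $\tau_q\Phi^{-q'}$. The use of this is the following: if $\Phi$ comes from a current with turning time $N$, then in the time coordinate of the current $\Phi$ is $\tau_1$ and the old $\tau_1$ is $\tau_N$; the perturbed map is $\tau_{Np-p'}$ modulo $\tau_{Nq-q'}$, so it is again periodic.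

*The simplest case.* Let $p=q'=1$, $p'=0$, and let $\tilde Z$ be supported in $\frac14\le\sigma\le\frac34$ mod $1$, so that $\Phi$ is the identity near the lines $\sigma\in\mathbb Z$. Let $\Psi=\Phi$ on $0\le\sigma\le1$ mod $q$, $\Psi=\mathrm{id}$ elsewhere, and $\hat F=\tau_1\Psi$. Define $\Lambda$ by $\Lambda=\mathrm{id}$ on $1\le\sigma<2$ and $\Lambda\tau_1=\hat F\Lambda$. For $z$ over $[1,2)$ the orbit goes to $\tau_{q-1}z$ over $[q,q+1)$ without a kick and is kicked once, so $\Lambda\tau_qz=\hat F^qz=\tau_1\Psi\tau_{q-1}z=\tau_q\Phi z=\tau_q\Lambda\Phi z$. Thus $\Lambda\tau_q\Phi^{-1}=\tau_q\Lambda$ there, and everywhere by equivariance. In the coordinates given by $\Lambda$ the map is $\tau_1$, and the kick has moved into the deck transformation.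

*Where this stops working.* For a current, $\Phi$ does not preserve the strips. Already for $\Phi=\tau_{1/N}$ the prescription "$\Phi$ on $0\le\sigma<1$, identity elsewhere" is not injective: points over $[1,1+\frac1N)$ are hit twice. The remedy is to write $\Phi=\psi_2\psi_1$, where $\psi_1$ is the identity near the lines $\sigma\in\mathbb Z$ and $\psi_2$ is the identity near the lines $\sigma\in\frac12+\mathbb Z$, and to apply the two factors in two successive windows.

**The factors.** Let $\chi:\mathbb R\to[0,1]$ be a fixed smooth $1$-periodic function, $=1$ on $[\frac14,\frac34]$ and $=0$ on $[-\frac18,\frac18]$ (mod $1$). Let $\psi_1$ be the time-one map of $\chi(\sigma)\tilde Z$ and $\psi_2=\Phi\psi_1^{-1}$. Assume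
$$|\sigma\text{-component of }\tilde Z|<\frac1{8(q'+2)}\quad\big(\le\tfrac1{24}\big).\qquad(2)$$
Then $\psi_1=\mathrm{id}$ over $[-\frac18,\frac18]+\mathbb Z$. Also $\psi_2=\mathrm{id}$ over $[\frac38,\frac58]+\mathbb Z$: the backward $\tilde Z$-orbit of such a point $w$ during time $1$ stays in $\{\chi=1\}$, so $\psi_1^{-1}w=\Phi^{-1}w$. Both maps commute with $\tau_1$, and they change $\sigma$ by less than $\frac1{24}$ and $\frac1{12}$. Hence $\psi_1$ preserves the strips $\{m\le\sigma\le m+1\}$ and $\psi_2$ the strips $\{m+\frac12\le\sigma\le m+\frac32\}$, $m\in\mathbb Z$.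

**The windows.** Let $\Psi$ commute with $\tau_q$, $\Psi=\psi_1$ over $[0,1]$, $\Psi=\psi_2$ over $[\frac32,\frac52]$, $\Psi=\mathrm{id}$ elsewhere over $[0,q]$. It is a diffeomorphism, since the factors are the identity near the ends of these intervals. Put $\hat F:=\tau_p\Psi$. To follow the orbits of $\hat F$ let
$$\mathcal B=\{b\in\mathbb Z:\ b\equiv-ip\bmod q,\ 0\le i<q'\}=\{\dots<b^{(0)}=0<b^{(1)}<\dots\}.$$
For $0<j<q'$ we have $\frac{jp}q=\frac{jp'}{q'}+\frac j{qq'}$ and $jp'\not\equiv0\bmod q'$, so
$$\mathrm{dist}(jp,q\mathbb Z)\ge q\Big(\frac1{q'}-\frac j{qq'}\Big)\ge\frac q{q'}-1\ge19.\qquad(3)$$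
So the residues $-ip$, $0\le i<q'$, are distinct, $b^{(j+q')}=b^{(j)}+q$, and the gaps of $\mathcal B$ are $\ge\frac q{q'}-1\ge19$. For $(21,41;1,2)$ we get $\mathcal B=\{0,20,41,61,\dots\}$ on the positive side. Let $\Psi_{\mathcal B}$ equal $\psi_1$ over $[b,b+1]$, $\psi_2$ over $[b+\frac32,b+\frac52]$ for $b\in\mathcal B$, and $\mathrm{id}$ elsewhere, and put $\hat\tau:=\tau_1\Psi_{\mathcal B}$. It commutes with $\tau_q$, and $\frac{11}{12}\le\sigma(\hat\tau z)-\sigma(z)\le2$.

**Lemma 2.**

1. $\hat F^{q'}=\tau_{p'q}\hat\tau$; in particular $\hat F$ commutes with $\hat\tau$. If $3\le\sigma(w)<b^{(1)}$, then $\hat F^iw=\tau_{ip}w$ for $0\le i\le q'$.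
2. There is a diffeomorphism $\Lambda$ of $\mathbb S$ with $\Lambda\tau_1=\hat\tau\Lambda$, $\Lambda=\mathrm{id}$ on $\{3\le\sigma\le b^{(1)}\}$, and $|\sigma(\Lambda z)|\le2|\sigma(z)|+12$.
3. $\Lambda\tau_q\Phi^{-q'}=\tau_q\Lambda$.
4. If $\Phi^N=\tau_1$ for some $N\ge1$, then $\hat F\Lambda=\Lambda\tau_p\Phi^{-p'}$.

*Proof.* **Part 1: $q'$ iterates meet at most one window.** $\Psi$ is the identity except over $[0,3)+q\mathbb Z$. Let $\sigma(z)\in[b,b+3)$ with $b\in\mathcal B$, $b\equiv-ip$, $0\le i<q'$. For $0\le i'<i$ the point $\tau_{i'p}z$ is over $[b+i'p,b+i'p+3)$ with $b+i'p\equiv-(i-i')p$, which by (3) is at distance $\ge19$ from $q\mathbb Z$; so it is not over $[0,3)+q\mathbb Z$, and $\hat F^iz=\tau_{ip}z$. Now $b+ip\in q\mathbb Z$. Since $\psi_1,\psi_2$ commute with $\tau_1$ and $\Psi$ with $\tau_q$, $\Psi\tau_{ip}z=\tau_{ip}\Psi_{\mathcal B}z$, and this is over $[b+ip,b+ip+3)$. By (3) there is no further encounter at times $i<i'<q'$. If $z$ is over no $[b,b+3)$, $b\in\mathcal B$, then there is no encounter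 at the times $0\le i'<q'$, because an encounter at time $i'$ means $\sigma(z)\in[-i'p,-i'p+3)+q\mathbb Z$. In all cases $\hat F^{q'}z=\tau_{pq'}\Psi_{\mathcal B}z=\tau_{p'q}\hat\tau z$, as $pq'=p'q+1$. The last statement of 1 is the case without encounter, since $[3,b^{(1)})$ meets no $[b,b+3)$. Finally $\hat F$ commutes with $\tau_q$ and with $\hat F^{q'}$, hence with $\hat\tau=\tau_{-p'q}\hat F^{q'}$.

**Part 2: straightening $\hat\tau$.** We have $\hat\tau=\tau_1$ over $(\frac52,b^{(1)})$, in particular near $\{\sigma=3\}$, so $\hat\tau\{\sigma\ge3\}=\{\sigma\ge4\}$. Since $\sigma(\hat\tau^jz)\to\pm\infty$ as $j\to\pm\infty$, the sets $\hat\tau^j\{3\le\sigma<4\}$, $j\in\mathbb Z$, tile $\mathbb S$. Define $\Lambda(\tau_jz)=\hat\tau^jz$ for $3\le\sigma(z)<4$, $j\in\mathbb Z$. This is a bijection with $\Lambda\tau_1=\hat\tau\Lambda$. As $\hat\tau=\tau_1$ near $\{\sigma=3\}$, $\Lambda$ is the identity in a neighborhood of $\{3\le\sigma\le4\}$, so $\Lambda=\hat\tau^j\tau_{-j}$ in a neighborhood of $\{3+j\le\sigma\le4+j\}$,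 and $\Lambda$ is a smooth diffeomorphism. If $z=\tau_jz_0$ has $\sigma(z)\in[3,b^{(1)}]$, $3\le\sigma(z_0)<4$, then $z_0,\dots,\tau_{j-1}z_0$ are over $[3,b^{(1)})$, so $\hat\tau^jz_0=\tau_jz_0$ and $\Lambda z=z$. For general $z=\tau_jz_0$, $|\sigma(\Lambda z)|\le4+2|j|\le2|\sigma(z)|+12$.

**Part 3: each window acts as one application of $\Phi$.** First we pass a single window: *if $b\in\mathcal B$ and $\sigma(w)\in[b-1,b]$, then $\hat\tau^4w=\tau_4\Phi w$, and it is over $[b+\frac52,b+\frac92]$.* Indeed $\hat\tau w=\tau_1w$, and $\hat\tau^2w=\tau_2\psi_1w$ is over $[b+1,b+2]$. If it is over $[b+1,b+\frac32]$, then $\hat\tau^3w=\tau_3\psi_1w$ is over $[b+2,b+\frac52]$ and $\hat\tau^4w=\tau_4\psi_2\psi_1w=\tau_4\Phi w$ is over $[b+\frac52,b+\frac72]$. If it is over $[b+\frac32,b+2]$, then $\hat\tau^3w=\tau_3\psi_2\psi_1w=\tau_3\Phi w$ is over $[b+\frac52,b+\frac72]$, where there is no window, and $\hat\tau^4w=\tau_4\Phi w$ is over $[b+\frac72,b+\frac92]$.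

Next we pass many windows. *Claim: for $3\le\sigma(z)\le b^{(1)}$ and $i,j\ge0$,*
$$\sigma(\tau_i\Phi^jz)\in\big[b^{(j)}+\tfrac92,\,b^{(j+1)}\big]\ \Longrightarrow\ \hat\tau^iz=\tau_i\Phi^jz.\qquad(4)$$
Fix $z$. We show by induction that for each $j\ge0$ there is an integer $n_j\ge0$ such that $\hat\tau^iz=\tau_i\Phi^jz$ for all $i\ge n_j$ with $\sigma(\tau_i\Phi^jz)\le b^{(j+1)}$, where $n_0=0$ and, for $j\ge1$, $\sigma(\tau_{n_j}\Phi^jz)\in[b^{(j)}+\frac52,b^{(j)}+\frac92]$. For $j=0$ this holds as $\hat\tau=\tau_1$ over $[3,b^{(1)})$. Given $j$, let $i'\ge n_j$ be the largest integer with $\sigma(\tau_{i'}\Phi^jz)\le b^{(j+1)}$; it exists because $i'=n_j$ qualifies (gaps are $\ge19$). Then $w=\tau_{i'}\Phi^jz=\hat\tau^{i'}z$ is over $(b^{(j+1)}-1,b^{(j+1)}]$. Put $n_{j+1}=i'+4$. Passing the window, $\hat\tau^{n_{j+1}}z=\tau_4\Phi w=\tau_{n_{j+1}}\Phi^{j+1}z$ is over $[b^{(j+1)}+\frac52,b^{(j+1)}+\frac92]$, and as $\hat\tau=\tau_1$ over $[b^{(j+1)}+\frac52,b^{(j+2)})$ the statement for $j+1$ follows. Now assume the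 hypothesis of (4). If $j\ge1$, then $\sigma(\tau_i\Phi^jz)\ge b^{(j)}+\frac92\ge\sigma(\tau_{n_j}\Phi^jz)$ gives $i\ge n_j$; if $j=0$, then $i\ge0=n_0$. This proves (4).

To prove 3, note that $\tau_q\Phi^{-q'}$ commutes with $\tau_1$, and so does $\Lambda^{-1}\tau_q\Lambda$, since $\tau_q$ commutes with $\hat\tau=\Lambda\tau_1\Lambda^{-1}$. So it suffices to test 3 at points $w$ with $6\le\sigma(w)<7$. By (2), $z=\Phi^{-q'}w$ is over $[5,8]\subset[3,b^{(1)}]$. Apply (4) with $i=q$, $j=q'$: $\tau_q\Phi^{q'}z=\tau_qw$ is over $[q+6,q+7]$, and $b^{(q')}=q$, $b^{(q'+1)}\ge q+19$. So $\Lambda\tau_qz=\hat\tau^q\Lambda z=\hat\tau^qz=\tau_q\Phi^{q'}z=\tau_qw=\tau_q\Lambda w$.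

**Part 4: counting the windows passed by $\tau_p$.** $\Lambda^{-1}\hat F\Lambda$ commutes with $\tau_1$ by Part 1. For $6\le\sigma(w)<7$, $\hat F\Lambda w=\hat Fw=\tau_pw$. No $b\in\mathcal B$ lies in $(p+\frac32,p+7)$: let $b\equiv-ip$, $0\le i<q'$. If $i+1<q'$, then $b-p\equiv-(i+1)p$ is in $\mathcal B$, and $\mathcal B\cap(\frac32,7)=\emptyset$. If $i+1=q'$, then $b-p\equiv-q'p\equiv-1\bmod q$, and $(\frac32,7)$ contains no such integer. So for one integer $j\ge0$ we have $b^{(j)}\le p+\frac32$ and $b^{(j+1)}\ge p+7$, whence $[p+6,p+7]\subset[b^{(j)}+\frac92,b^{(j+1)}]$. Moreover $b^{(j)}\le p+\frac32\le q+\frac12$, so $b^{(j)}\le q=b^{(q')}$ and $j\le q'$. With $z=\Phi^{-j}w$, which is over $[5,8]$, (4) gives $\Lambda\tau_pz=\hat\tau^p\Lambda z=\hat\tau^pz=\tau_p\Phi^jz=\tau_pw=\hat F\Lambda w$. Hence $\hat F\Lambda=\Lambda\tau_p\Phi^{-j}$ over $[6,7)$, and everywhere by equivariance under $\tau_1$. It remains to identify $j$. By 1 and 3,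
$$\Lambda\tau_{pq'}\Phi^{-jq'}\Lambda^{-1}=\hat F^{q'}=\tau_{p'q}\hat\tau=\Lambda\tau_{p'q+1}\Phi^{-p'q'}\Lambda^{-1},$$
so $\Phi^{q'(j-p')}=\mathrm{id}$. If $\Phi^l=\mathrm{id}$, then $\tau_l=\Phi^{Nl}=\mathrm{id}$, so $l=0$. Thus $j=p'$. $\square$

In the example $(21,41;1,2)$ the points of $\mathcal B$ in $(0,p+\frac32]=(0,22.5]$ are just $20$, so $j=1=p'$, as it should be.

**Convergence.** Let $\tilde Z_k\to\tilde Z$ in $C^\infty$, all satisfying (2). Then the corresponding $\Phi,\psi_1,\psi_2,\Psi,\hat\tau$ and their inverses converge in $C^\infty$ uniformly on $\mathbb S$, by smooth dependence of flows on the field and by periodicity. Moreover $\Lambda^{\pm1}$ converge in $C^\infty$ on compact sets. For $\Lambda$ this holds because $\Lambda=\hat\tau^j\tau_{-j}$ over $[3+j,4+j]$. For $\Lambda^{-1}$: since $\hat\tau$ advances $\sigma$ by at least $\frac{11}{12}$, the preimages of a compact set $C$ under all these $\Lambda$'s lie in one compact set $C'$. If $\Lambda_kz_k=u\in C$, then $|\Lambda z_k-u|\le\sup_{C'}|\Lambda-\Lambda_k|\to0$,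 so $z_k\to\Lambda^{-1}u$ uniformly; the derivatives follow from $D(\Lambda_k^{-1})=(D\Lambda_k)^{-1}\circ\Lambda_k^{-1}$ by induction on the order.

## 7. From one periodic map to the next

**The boxes and the turned field.** Let $Q_c\subset A$ be the union of the closed squares $\{|y+\frac14|\le c,|r-\frac13|\le c\}$ and $\{|y-\frac14|\le c,|r-\frac23|\le c\}$. Define
$$\jmath:(y,r)\mapsto\big(\tfrac12-(r-\tfrac13),\ \tfrac13+(y+\tfrac14)\big),\quad\text{resp.}\quad(y,r)\mapsto\big(\tfrac12-(r-\tfrac23),\ \tfrac23+(y-\tfrac14)\big),$$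
rotations by $90^\circ$ of the two squares onto the *boxes* $\{|\sigma-\frac12|\le c,|r-r_*|\le c\}$, $r_*=\frac13$, resp. $\frac23$. Let $Z_{c,\nu}=\jmath_*(\nu\beta_c\cos^2(2\pi y)\partial_y)$, extended by $0$. Since $B$ is even and $\cos^2(2\pi y)=\sin^2(2\pi(y\pm\frac14))$, in the coordinates $(\sigma,r)$ we have
$$Z_{c,\nu}=\nu\,B\big(\tfrac{\sigma-1/2}c\big)B\big(\tfrac{r-r_*}c\big)\sin^2(2\pi(r-r_*))\,\partial_r\quad\text{near }(\tfrac12,r_*).$$
This field is *vertical* and supported in $|\sigma-\frac12|\le c\le\frac1{20}$ (mod $1$), $|r-r_*|\le c$. For instance, where the two $B$-factors equal $1$ the flow with $u=r-r_*$ is $\cot(2\pi u(t))=\cot(2\pi u(0))-2\pi\nu t$; points below $r_*$ creep up to $r_*$ and never reach it.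

Given a datum $(H;p,q;p',q')$ with maps $F,f$, let $\Psi^{box},\Lambda^{box}$ be the objects of Section 6 for the lift of $Z_{c,\nu}$. Here $\chi=1$ on the support, so $\psi_1=\Phi$ and $\psi_2=\mathrm{id}$. Put $F^{box}=H\tau_p\Psi^{box}H^{-1}$, a lift of $f^{box}$. The map $\Psi^{box}$ preserves $\sigma$. If $|r-\frac13|>c$ and $|r-\frac23|>c$, then $\Psi^{box}$ and $\Lambda^{box}$ are the identity on $\mathbb R\times\{r\}$, so $F^{box}=F$ on $H(\mathbb R\times\{r\})$; we say that such a leaf *misses the boxes*.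

**One step.** Let $h$ be a diffeomorphism of $A$, isotopic to $\mathrm{id}$ by an isotopy supported in $\hat r\ge\eta$, where $0<\eta\le\min(\eta_H,\frac1{20})$, with $h=\jmath$ on $Q_c$; let $\tilde h$ be its lift obtained by lifting the isotopy, so $\tilde h=\mathrm{id}$ for $\hat r\le\eta$. Given $\mu,\gamma$, take $v=v_N$ ($N\le\infty$) from Lemma 1 with this $\eta$, and put $Z_N=h_*(v_N\partial_y)$. As $N\to\infty$, $Z_N\to Z_\infty=h_*((\mu\theta+\nu\beta_c)\cos^2(2\pi y)\partial_y)$ in $C^\infty$, and $Z_\infty\to Z_{c,\nu}$ in $C^\infty$ as $\mu\to0$, because $h=\jmath$ on the support of $\beta_c$. Since $Z_{c,\nu}$ has zero $\sigma$-component, (2) holds for small $\mu$ and $N=\infty$, and then also for $N\ge N(\mu,\gamma)$. The objects of Section 6 for $Z_\infty$ carry the index $\infty$. Note that $Z_\infty=0$ for $\hat r\le\frac\eta2$.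

For $N<\infty$ let $Y(t,r)$ solve $\partial_tY=v(Y,r)$, $Y(0,r)=0$, and let $\zeta(t,r)=\tilde h(Y(t,r),r)$, a diffeomorphism of $\mathbb S$. A turn takes time $N$, so $Y(t+N,r)=Y(t,r)+1$, and therefore
$$\zeta\tau_1=\Phi\zeta,\qquad\zeta\tau_N=\tau_1\zeta,\qquad\Phi^N=\tau_1.\qquad(5)$$
For $\hat r\le\eta$ all of $\Phi,\psi_i,\Lambda,\hat F$ preserve $r$, since there $Z_N=v_N\partial_\sigma$. For $\hat r\le\frac\eta2$, $v_N=\frac1N$, so $\Phi=\tau_{1/N}$ and $\Lambda(\sigma,r)=(\Lambda_0(\sigma),r)$ with an increasing diffeomorphism $\Lambda_0$ of $\mathbb R$. A datum must be linear near the boundary, so we modify $\Lambda$ there. Let $\ell(\sigma)=\frac{q\sigma}{q-q'/N}$, let $\vartheta(r)\in[0,1]$ be smooth, $0$ for $\hat r\le\frac\eta6$, $1$ for $\hat r\ge\frac\eta3$, and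
$$\Lambda^*(\sigma,r)=\big((1-\vartheta)\ell(\sigma)+\vartheta\Lambda_0(\sigma),\,r\big)\ \ (\hat r\le\tfrac\eta2),\qquad\Lambda^*=\Lambda\ \ (\hat r\ge\tfrac\eta3).$$
By Lemma 2(3), $\Lambda_0(\sigma+q-\frac{q'}N)=\Lambda_0(\sigma)+q$, and $\ell$ satisfies the same relation. So $\Lambda^*$ is a diffeomorphism with $\Lambda^*\tau_q\Phi^{-q'}=\tau_q\Lambda^*$. Put
$$H_{new}=H\Lambda^*\zeta,\quad F_{new}=H\Lambda^*\tau_p\Phi^{-p'}(\Lambda^*)^{-1}H^{-1},\quad p_{new}=Np-p',\quad q_{new}=Nq-q'.$$

**Lemma 3.** For $N$ large: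

- (a) $(H_{new};p_{new},q_{new};p,q)$ is a datum and its map is $F_{new}=H_{new}\tau_{p_{new}}H_{new}^{-1}$; also $T=H\Lambda^*\tau_q\Phi^{-q'}(\Lambda^*)^{-1}H^{-1}$.
- (b) $F_{new}=H\hat FH^{-1}$ on the invariant set $H\{\hat r\ge\frac\eta3\}$.
- (c) As $N\to\infty$: $F_{new}\to F_\infty:=H\tau_p\Psi_\infty H^{-1}$ in every $\mathrm{dist}_k$, and $\Lambda^*\to\Lambda_\infty$ in $C^\infty$ on compact subsets of $\mathbb S$. The limits do not depend on $\gamma$.
- (d) As $\mu\to0$ ($h,c,\nu$ fixed): $F_\infty\to F^{box}$ in every $\mathrm{dist}_k$, and $\Lambda_\infty\to\Lambda^{box}$ in $C^\infty$ on compact sets.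

*Proof.* (a) We check the axioms of a datum. The formula for $T$ follows from $T=H\tau_qH^{-1}$ and the relation for $\Lambda^*$. Then by (5) $TH_{new}=H\Lambda^*\tau_q\Phi^{-q'}\zeta=H\Lambda^*\zeta\tau_{Nq-q'}=H_{new}\tau_{q_{new}}$, and similarly $F_{new}H_{new}=H_{new}\tau_{Np-p'}$. Next, $p_{new}q-pq_{new}=pq'-p'q=1$. For $\hat r\le\frac\eta6$ we have $\zeta(t,r)=(\frac tN,r)$, hence $H_{new}(t,r)=(\frac1q\ell(\frac tN),r)=(\frac t{q_{new}},r)$. The inequalities $0<p_{new}<q_{new}$ and $q_{new}\ge20q$ hold for large $N$. (From $(1,20;0,1)$ we get $p_{new}=N$, $q_{new}=20N-1$.)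

(b) $\Phi,\Lambda,\hat F$ preserve $r$ for $\hat r\le\eta$, so $\{\hat r\ge\frac\eta3\}$ is invariant under them. There $\Lambda^*=\Lambda$, and Lemma 2(4) applies because $\Phi^N=\tau_1$.

(c) *Convergence of $\Lambda^*$.* For $\hat r\ge\frac\eta3$ this is the convergence $\Lambda\to\Lambda_\infty$ of Section 6. For $\hat r\le\frac\eta2$, $Z_N=\frac1N\partial_\sigma$, so $\Lambda_0\to\mathrm{id}$ and $\ell\to\mathrm{id}$ in $C^\infty$ on compact sets, and $\Lambda_\infty=\mathrm{id}$ there. The same holds for the inverses.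
*Convergence of $F_{new}$.* We split the strip in three parts. For $\hat r\le\frac\eta6$, $F_{new}^{\pm1}=\tau_{\pm p_{new}/q_{new}}$ and $F_\infty^{\pm1}=\tau_{\pm p/q}$, and $\frac{p_{new}}{q_{new}}\to\frac pq$. For $\frac\eta6\le\hat r\le\frac\eta2$, $H(\sigma,r)=(\sigma/q,r)$, $F_\infty=\tau_{p/q}$, and $\Lambda^*\tau_p\Phi^{-p'}(\Lambda^*)^{-1}$ and its inverse tend to $\tau_{\pm p}$ in $C^\infty$ on compact sets; as $F_{new}$ commutes with $T$ the convergence of $F_{new}^{\pm1}$ is uniform. On $H\{\hat r\ge\frac\eta3\}$ use (b) and $\Psi_N\to\Psi_\infty$; this set has a compact fundamental domain for $T$, so the convergence of $F_{new}^{\pm1}$ is uniform with all derivatives. The limits depend only on $Z_\infty$, which does not involve $\gamma$.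

(d) $Z_\infty\to Z_{c,\nu}$ in $C^\infty$, so $\Psi_\infty\to\Psi^{box}$ in $C^\infty$ and $\Lambda_\infty\to\Lambda^{box}$ on compact sets, by Section 6. Since $F_\infty=H\tau_p\Psi_\infty H^{-1}$, $F^{box}=H\tau_p\Psi^{box}H^{-1}$, and $\mathbb S$ has a compact fundamental domain for $T$, the convergence of $F_\infty^{\pm1}$ is uniform with all derivatives. $\square$

## 8. The inductive choices

Let $(O_j)_{j\ge1}$ be a countable base of nonempty open subsets of $\mathrm{int}A=\mathbb T\times(0,1)$ and $\mathcal U_n=\{O_1,\dots,O_n\}$. Fix integers with $q_{-1}\ge1$, $0<p_0<q_0$, $p_0q_{-1}-p_{-1}q_0=1$, $q_0\ge20q_{-1}$ (for example $p_{-1},q_{-1},p_0,q_0=0,1,1,20$), and $H_0(\sigma,r)=(\sigma/q_0,r)$.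

After stage $n\ge0$ we have a datum $(H_n;p_n,q_n;p_{n-1},q_{n-1})$ with maps $F_n,f_n$, and numbers $c_{n+1}\in(0,\frac1{20}]$, $\nu_{n+1}\in(0,1]$, hence $F_{n+1}^{box},f_{n+1}^{box}$ (built from this datum and $Z_{c_{n+1},\nu_{n+1}}$), and for $n\ge1$ a number $\varepsilon_n>0$. With $\delta_n:=2^{-n-1}\min(1,\varepsilon_1,\dots,\varepsilon_{n-1})$ they satisfy

- $(L_{n+1})$: for $j\le n+1$ there is $(\bar\sigma_j,\bar r_j)$ with $0<\bar r_j<1$, $|\bar r_j-\frac13|,|\bar r_j-\frac23|>c_{n+1}$ and $\pi H_n(\bar\sigma_j,\bar r_j)\in O_j$;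
- $(P1)$, for $n\ge1$: $\mathrm{dist}_n(F_n,F_n^{box})\le\delta_n$;
- $(P2)$: $\mathrm{dist}_n(F_{n+1}^{box},F_n)\le\delta_n$.

*Stage $0$.* Choose $c_1$ so small that $(L_1)$ holds, then $\nu_1$ so small that $(P2)$ holds.

*Stage $n\ge1$.* We apply the step of Section 7 to the datum of stage $n-1$ with $c=c_n$, $\nu=\nu_n$, and choose successively $h_n$; $\varpi_n,\mu_n$; $c_{n+1},\nu_{n+1}$; $\lambda_n,\gamma_n$; $N_n$; $\varepsilon_n$.

**Step 1: the map $h_n$ sends marked points of two leaves to places from which every $U\in\mathcal U_n$ is reached.** Choose distinct $y_{U,i}\in(.4,.6)$ for $U\in\mathcal U_n$, $0\le i<q_{n-1}$. We want $h_n=\jmath$ on $Q_{c_n}$, and $\pi H_{n-1}\tilde h_n(y_{U,i},r_*)\in f_{n-1}^{-i}(U)$ for both $r_*\in\{\frac13,\frac23\}$.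

First let $h^0$ be a diffeomorphism of $A$, isotopic to the identity with compact support in $\mathrm{int}A$, equal to the two formulas $\jmath$ on the discs of radius $\frac1{10}$ around $(-\frac14,\frac13)$ and $(\frac14,\frac23)$. It exists by isotopy extension: slide the centers along $r=\frac13$ to $y=-\frac12\equiv\frac12$, resp. along $r=\frac23$ to $y=\frac12$, while rotating the discs by $90^\circ$; during this motion they stay in the disjoint sets $|r-\frac13|\le\frac1{10}$ and $|r-\frac23|\le\frac1{10}$. The discs contain $Q_{c_n}$ since $\sqrt2/20<\frac1{10}$.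

By $(L_n)$, for $U=O_j$ we have $\pi H_{n-1}(\bar\sigma_j-ip_{n-1},\bar r_j)\in f_{n-1}^{-i}(U)$, because $F_{n-1}^iH_{n-1}=H_{n-1}\tau_{ip_{n-1}}$. These are open conditions, so by small perturbations we can choose points $z^{1/3}_{U,i},z^{2/3}_{U,i}\in\mathbb R\times(0,1)$ with
$$\pi H_{n-1}(z^{r_*}_{U,i})\in f_{n-1}^{-i}(U),\qquad r(z^{r_*}_{U,i})\notin[\tfrac13-c_n,\tfrac13+c_n]\cup[\tfrac23-c_n,\tfrac23+c_n],$$
whose projections to $A$ (mod $\tau_1$) are distinct from each other and from the (distinct) projections of $w^{r_*}_{U,i}=\tilde h^0(y_{U,i},r_*)$. The $w$'s project outside $\jmath(Q_{c_n})=h^0(Q_{c_n})$ because $(y_{U,i},r_*)\notin Q_{c_n}$; so do the $z$'s, by the choice of $r(z)$.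

Now move the $w$'s one after another to the corresponding $z$'s. For one of them choose a path in $\mathbb R\times(0,1)$ from $w$ to $z$ that avoids all lifts of $\jmath(Q_{c_n})$, of the remaining $w$'s and of the other $z$'s; these lifts form a locally finite union of disjoint closed squares and points, whose complement is path connected. Subdivide the path into short segments, each contained in a small disc that embeds in $\mathrm{int}A$ and whose closed projection is disjoint from the sets to be avoided, and move the point along each segment by an isotopy supported in the corresponding disc. The composition of all these moves is isotopic to the identity with compact support in $\mathrm{int}A$, is the identity near $\jmath(Q_{c_n})$, and its lift along the isotopy takes each $w^{r_*}_{U,i}$ to $z^{r_*}_{U,i}$. Composing it with $h^0$ we get $h_n$, isotopic to $\mathrm{id}$ with support in some $\{\hat r\ge\eta_n\}$ (shrink $\eta_n$ so that $\eta_n\le\min(\eta_{H_{n-1}},\frac1{20})$), with $h_n=\jmath$ on $Q_{c_n}$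 and $\tilde h_n(y_{U,i},r_*)=z^{r_*}_{U,i}$.

Let $W_n=\sup|\sigma(\tilde h_nz)-\sigma(z)|$, and let $K_n$ be the diameter of the set of $x$-coordinates of the compact set $H_{n-1}(\{|\sigma|\le2(q_{n-1}+1+W_n)+12\})$. Neither depends on later choices.

**Step 2: $\varpi_n$ and $\mu_n$ thicken the marked points to rectangles, for the new map.** Let $\Lambda^{box}$ be built from the datum of stage $n-1$ and $Z_{c_n,\nu_n}$. The leaves of the $z^{r_*}_{U,i}$ miss the boxes; so $\Lambda^{box}$ fixes these points, and $(f_n^{box})^i=f_{n-1}^i$ at $\pi H_{n-1}(z^{r_*}_{U,i})$. Hence $(f_n^{box})^i\pi H_{n-1}\Lambda^{box}\tilde h_n(y_{U,i},r_*)\in U$. Choose $\varpi_n\in(0,\frac1{100})$ such that $(f_n^{box})^i\pi H_{n-1}\Lambda^{box}\tilde h_n$ maps each of the finitely many compact sets $\{|y-y_{U,i}|\le\varpi_n,|r-r_*|\le\varpi_n\}$ into the corresponding $U$. The images are compact subsets of open sets. By Lemma 3(d) the maps $f_\infty^i\pi H_{n-1}\Lambda_\infty\tilde h_n$ converge to these uniformly on compact sets as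 $\mu\to0$, and by Lemma 3(c), for fixed $\mu$, the maps $f_{new}^i\pi H_{n-1}\Lambda^*\tilde h_n$ converge to them as $N\to\infty$. So there is $\mu^0>0$ such that for $\mu\le\mu^0$ and $N\ge N(\mu,\gamma)$ the step with parameters $(h_n,c_n,\nu_n,\mu,\gamma,N)$ satisfies, for all $U\in\mathcal U_n$, $0\le i<q_{n-1}$, $r_*\in\{\frac13,\frac23\}$,
$$\pi H_{n-1}\Lambda^*\tilde h_n(y,r)\in f_{new}^{-i}(U)\quad\text{if }|y-y_{U,i}|\le\varpi_n,\ |r-r_*|\le\varpi_n.\qquad(6)$$
Fix $\mu_n\le\min(\mu^0,\frac{\varpi_n}{10},1)$ such that (2) holds for $N=\infty$ (hence for all large $N$), and such that $F_n^\infty$ (the $F_\infty$ of this step) satisfies $\mathrm{dist}_n(F_n^\infty,F_n^{box})\le\frac12\delta_n$. Put $S_n=.2/\mu_n$.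

**Step 3: the size $(c_{n+1},\nu_{n+1})$ of the next kick is fixed before $N_n$.** The objects of stage $n$ now depend on $\gamma_n$ and $N=N_n$, still to be chosen, but their limits as $N\to\infty$ do not depend on $\gamma_n$. This is the point of the whole order of choices.

*Choice of $c_{n+1}$.* The maps $\pi H_{n-1}\Lambda^*\tilde h_n$ converge, uniformly on compact sets, to $\pi H_{n-1}\Lambda_\infty\tilde h_n$, which is a surjective local homeomorphism onto $A$. Choose $(\bar y_j,\bar r_j)$, $0<\bar r_j<1$, $\bar r_j\ne\frac13,\frac23$, whose image under the limit lies in $O_j$, $j\le n+1$, and then $c_{n+1}\le\frac{c_n}8$ with $|\bar r_j-\frac13|,|\bar r_j-\frac23|>c_{n+1}$. Write $Y_n$ for the function $Y$ of this step. Since $H_n(\sigma,r)=H_{n-1}\Lambda^*\tilde h_n(Y_n(\sigma,r),r)$, taking $\bar\sigma_j$ with $Y_n(\bar\sigma_j,\bar r_j)=\bar y_j$ shows that $(L_{n+1})$ holds for all large $N_n$.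

*Uniform bounds.* Let $\mathcal K=[\frac14,\frac34]^2$. On $\mathcal K$, $H_n$ converges in $C^\infty$, as $N_n\to\infty$, to $(\sigma,r)\mapsto H_{n-1}\Lambda_\infty\tilde h_n(Y^\infty(\sigma,r),r)$, where $Y^\infty$ is the flow of $v_\infty$ starting from $y=0$. For $r\in[\frac14,\frac34]$, $v_\infty\ge\mu_n\cos^2(2\pi y)>0$ for $|y|<\frac14$, and $Y^\infty$ never reaches the zero $\frac14$ of $v_\infty$. So $\partial_\sigma Y^\infty=v_\infty(Y^\infty,r)>0$, and the limit is an immersion of $\mathcal K$. Also $F_n\to F_n^\infty$ in $\mathrm{dist}_{n+1}$. Hence there is a constant $M$, independent of $\gamma_n$, such that for every $\gamma_n$ and all $N_n\ge N(\gamma_n)$ the following are bounded by $M$: the partial derivatives of $H_n$ on $\mathcal K$ of orders $1,\dots,n+1$, the function $|\det DH_n|^{-1}$ on $\mathcal K$, and the partial derivatives of $F_n^{\pm1}$ of orders $1,\dots,n+1$.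

*Choice of $\nu_{n+1}$.* Let $P$ be the restriction to $\mathcal K$ of $\Psi^{box}$ for $Z_{c_{n+1},\nu_{n+1}}$, that is, the time-one map of this field; the boxes lie inside $\mathcal K$, so $P$ is the identity near $\partial\mathcal K$. The map $\Theta:=F_n^{-1}F_{n+1}^{box}=H_n\Psi^{box}H_n^{-1}$ commutes with $T$ and is the identity off the sets $T^jH_n(\mathcal K)=H_n(\tau_{jq_n}\mathcal K)$, which are disjoint. On $H_n(\mathcal K)$,
$$\Theta^{\pm1}-\mathrm{id}=(H_n\circ P^{\pm1}-H_n)\circ(H_n|_{\mathcal K})^{-1}.$$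
Suppose $\|P^{\pm1}-\mathrm{id}\|_{C^n(\mathcal K)}\le1$. As $\mathcal K$ is convex, $H_nP^{\pm1}-H_n=\int_0^1DH_n(\mathrm{id}+s(P^{\pm1}-\mathrm{id}))(P^{\pm1}-\mathrm{id})\,ds$, and derivatives of order $\le n$ of the first factor involve derivatives of $H_n$ of order $\le n+1$ only. So $\|H_nP^{\pm1}-H_n\|_{C^n}\le C\|P^{\pm1}-\mathrm{id}\|_{C^n}$. By $D(H_n^{-1})=(DH_n)^{-1}\circ H_n^{-1}$ and induction, the derivatives of $(H_n|_{\mathcal K})^{-1}$ of orders $1,\dots,n$ are polynomials in the derivatives of $H_n$ and $(\det DH_n)^{-1}$, evaluated at $H_n^{-1}$. So, by the chain rule, $\|\Theta^{\pm1}-\mathrm{id}\|_{C^n}\le C'\|P^{\pm1}-\mathrm{id}\|_{C^n(\mathcal K)}$. In the same way, as $\mathbb S$ is convex, $\|F_n\Theta-F_n\|_{C^n}\le C''\|\Theta-\mathrm{id}\|_{C^n}$ when $\|\Theta-\mathrm{id}\|_{C^n}\le1$, and $\|\Theta^{-1}F_n^{-1}-F_n^{-1}\|_{C^n}\le C''\|\Theta^{-1}-\mathrm{id}\|_{C^n}$. All constants depend only on $M$ and $n$. As $F_{n+1}^{box}=F_n\Theta$ and $P^{\pm1}\to\mathrm{id}$ in $C^n$ when $\nu_{n+1}\to0$,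 we can fix $\nu_{n+1}\in(0,1]$ such that $(P2)$ holds for every $\gamma_n$ and *all* $N_n\ge N(\gamma_n)$.

**Step 4: $\gamma_n$ is tuned to the kick.** The waiting times must differ between the leaf from which the kick of stage $n+1$ starts and the leaves to which it leads. Let $0<\lambda_n\le\min(\frac1{200},\frac{\varpi_n}2,\frac{c_{n+1}}4)$, $r_n^+=\frac13-\lambda_n$, and $r_n^-=\phi_n^{-1}(r_n^+)$, where $\phi_n$ is the time-one map of $\dot r=\nu_{n+1}\sin^2(2\pi(r-\frac13))$. On $[\frac13-2\lambda_n,\frac13-\lambda_n]$ the speed is at most $(4\pi\lambda_n)^2\le\lambda_n$, because $16\pi^2\lambda_n\le\frac{16\pi^2}{200}<1$. So $\frac13-2\lambda_n\le r_n^-<r_n^+$. Choose $\gamma_n$ as in Lemma 1 with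

- $\gamma_n(r_n^-)=.1$ and $\gamma_n=.9$ on $[r_n^+,\frac13+\frac1{50}]$;
- $\gamma_n(r_n^-+\frac13)=.9$ and $\gamma_n=.1$ on $[r_n^++\frac13,\frac23+\frac1{50}]$.

**Step 5: $N_n$.** Choose the integer $N_n$ so large that all the above holds ((2), $(P1)$, $(P2)$, $(L_{n+1})$, (6), Lemmas 1 and 3; for $(P1)$ use $F_n\to F_n^\infty$), that $q_{n-1}/(q_{n-1}-q_{n-2}/N_n)\le2$, and that

- $N_n\ge100(S_n+10)$;
- $K_n+1\le\frac{q_n}n$, where $q_n=N_nq_{n-1}-q_{n-2}$;
- if $n\ge2$, $N_n\ge\dfrac{100}{\mu_n\sin^2(2\pi\lambda_{n-1})}$.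

Set $H_n=H_{new}$, $F_n=F_{new}$, $p_n=N_np_{n-1}-p_{n-2}$.

**Step 6: $\varepsilon_n$ protects two properties of $F_{n+1}^{box}$.** For a homeomorphism $G$ of $\mathbb S$ commuting with $T$ and inducing $g$ on $A$ consider

- $D_n(G)$: $|x(G^{q_n}(z))-x(z)-p_n|\le K_n+1$ for all $z\in\mathbb S$;
- $M_n(G)$: $g^m(U)\cap V\ne\emptyset$ for all $U,V\in\mathcal U_n$ and all integers $m\in[\frac{q_n}2,\frac{q_{n+1}}2]$.

Sections 9 and 10 show, using only stages $\le n$, that $F_{n+1}^{box}$ satisfies $D_n$ with $K_n$ instead of $K_n+1$ and, if $n\ge2$, satisfies $M_{n-1}$. Only finitely many iterates are involved, the iterates $G^m$ depend continuously on $G$ for $d$, and the sets $U,V$ are open (a point of $U$ that $g^m$ maps into $V$ remains such a point for nearby maps). So there is $\varepsilon_n>0$ such that $D_n(G)$, and $M_{n-1}(G)$ if $n\ge2$, hold whenever $d(G,F_{n+1}^{box})\le\varepsilon_n$.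

## 9. The displacement after $q_n$ iterates

This section proves $D_n(F_{n+1}^{box})$ with $K_n$; the reason is that the kick changes the leaf but never the time coordinate $\sigma$. Since $\Psi^{box}$ preserves $\sigma$,
$$(F_{n+1}^{box})^{q_n}H_n(\sigma,r)=H_n(\sigma+q_np_n,r')=T^{p_n}H_n(\sigma,r')\quad\text{for some }r'.$$
It suffices that the $x$-coordinates of $H_n(\sigma,r')$ and $H_n(\sigma,r)$ differ by at most $K_n$, and by $T$-equivariance we may take $0\le\sigma\le q_n$. Now $H_n(\sigma,r)=H_{n-1}\Lambda^*\tilde h_n(Y_n(\sigma,r),r)$. As $Y_n$ increases by $1$ in every time interval of length $N_n$, $0\le Y_n(\sigma,r)\le\frac{q_n}{N_n}+1\le q_{n-1}+1$. The map $\tilde h_n$ moves $\sigma$ by at most $W_n$. Finally $|\sigma(\Lambda^*z)|\le2|\sigma(z)|+12$, by Lemma 2(2) for $\Lambda$ and because $|\ell(\sigma)|\le2|\sigma|$ by Step 5; near the boundary $\Lambda^*$ is a convex combination of the two. So both points lie in the set that defines $K_n$. $\square$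

## 10. All pairs meet at all times between $q_n/2$ and $q_{n+1}/2$

Let $n\ge1$. This section proves $M_n(F_{n+1})$ and $M_n(F_{n+2}^{box})$, using the stages $\le n+1$. Write $N=N_n$, $N'=N_{n+1}$, and $t_{1/2}(r)=N(1-\gamma_n(r))$ for the transit time of $[0,\frac12]$, so $Y_n(t_{1/2}(r),r)=\frac12$.

**Step 1: reading.** This step shows that near the time $t_{1/2}(r)$ the position of $H_n(\sigma,r)$ depends only on $\sigma-t_{1/2}(r)$. For $|y-\frac12|\le\frac18$ and $|r-r_*|\le\varpi_n$ the speed of the current of stage $n$ is exactly $\mu_n\cos^2(2\pi y)$, by Lemma 1(c), since $\beta_{c_n}=0$ there. Hence $Y_n(t_{1/2}(r)+s,r)=X(s)$ with $X'=\mu_n\cos^2(2\pi X)$, $X(0)=\frac12$, as long as $|X-\frac12|\le\frac18$. Let $X(s_{U,i})=y_{U,i}$. Since $\cos^2(2\pi y)\ge.6$ on $[.4,.6]$, $|s_{U,i}|\le\frac{.1}{.6\mu_n}\le S_n$. For $|s-s_{U,i}|\le1$ we have $|X(s)-y_{U,i}|\le\mu_n\le\varpi_n$. As $f_n=f_{new}$ in (6), we get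
$$\pi H_n(t_{1/2}(r)+s,\,r)\in f_n^{-i}(U)\quad\text{for }|s-s_{U,i}|\le1,\ |r-r_*|\le\varpi_n,\ r_*\in\{\tfrac13,\tfrac23\},\ 0\le i<q_{n-1}.\qquad(7)$$

**Step 2: algebra.** This step expresses iterates of $F_{n+1}$ by $\tau_d\Phi^k$. In the step $n\to n+1$ we have $(p,q,p',q')=(p_n,q_n,p_{n-1},q_{n-1})$; write $\Phi,\Lambda^*,\zeta,v,h$ for its objects. For integers $k,d$ put $m'=kq_n+dq_{n-1}$, $l=kp_n+dp_{n-1}$. As $p_nq_{n-1}-p_{n-1}q_n=1$, $m'p_n-lq_n=d$ and $lq_{n-1}-m'p_{n-1}=k$. By the formulas of Lemma 3(a) for $F_{n+1}$ and $T$,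
$$F_{n+1}^{m'}T^{-l}H_n\Lambda^*=H_n\Lambda^*\,\tau_d\Phi^k.\qquad(8)$$
Moreover $b^{(1)}\ge\frac{q_n}{q_{n-1}}-1=N-\frac{q_{n-2}}{q_{n-1}}-1\ge N-2$. So on $\{3\le\sigma<N-2,\ \frac14\le r\le\frac34\}$ we have $\Lambda^*=\mathrm{id}$, and for $w$ in this set Lemma 3(b) and Lemma 2(1) give $F_{n+1}^iH_nw=H_n\hat F^iw=H_n\tau_{ip_n}w=F_n^iH_nw$ for $0\le i\le q_{n-1}$.

**Step 3: holding.** This step shows that after one kick the leaf is practically constant. Let $c=c_{n+1}$, $\nu=\nu_{n+1}$, $s^*=\frac12-\frac c4$.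

*Claim: if $\sigma\equiv s^*\bmod1$, $r\in[r_n^-,r_n^+]$ and $k$ is an integer with $1\le k\le\frac{N'}2+\frac12$, then $\Phi^k(\sigma,r)=(\sigma,r^{(k)})$ with $r^{(k)}\in[r_n^+,\frac13+\lambda_n]$. The same holds with $r_n^-,r_n^+,\frac13$ replaced by $r_n^-+\frac13,r_n^++\frac13,\frac23$.*

Since $h=\jmath$ on $Q_c$, the vertical segment $\sigma\equiv s^*$, $|r-\frac13|\le c$ is the $h$-image of the part $|y+\frac14|\le c$ of the leaf with label $\varrho=\frac13+\frac c4$, with $r-\frac13=y+\frac14$; the flow moves in the direction of increasing $y$. On the part $|y+\frac14|\le\frac c2$, which contains $|y+\frac14|\le2\lambda_n$, we have $\beta_c=1$ and so $v\ge\nu\cos^2(2\pi y)=\nu\sin^2(2\pi(r-\frac13))$. Comparing with $\dot r=\nu\sin^2(2\pi(r-\frac13))$, we see that one unit of time brings a point with $r\ge r_n^-$ to or above $\phi_n(r_n^-)=r_n^+$. This gives the lower bound for all $k\ge1$ up to which the orbit stays in the segment.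

For the upper bound, the transit time of $y\in[-\frac12,0]$ on the leaf $\varrho$ is $N'\gamma_{n+1}(\varrho)=.9N'$, because $\frac c4\le\frac1{80}<\frac1{50}$. By Lemma 1(c), $v\ge\mu_{n+1}\cos^2(2\pi y)\ge\mu_{n+1}\sin^2(2\pi\lambda_n)$ on $\{y\in[-\frac12,0],|y+\frac14|\ge\lambda_n\}$, so the time spent there is at most $\frac1{\mu_{n+1}\sin^2(2\pi\lambda_n)}\le.01N'$, by Step 5 of stage $n+1$. So the time needed from a point with $r\le r_n^+=\frac13-\lambda_n$ to $r=\frac13+\lambda_n$ is at least $.89N'>\frac{N'}2+\frac12$. Up to these times the orbit stays in the segment, so the lifted coordinate $\sigma$ does not change. In the second case the leaf is $\frac23+\frac c4$, crossing $y=\frac14$ with $r-\frac23=y-\frac14$, and the transit time of $[0,\frac12]$ is $N'(1-\gamma_{n+1}(\frac23+\frac c4))=.9N'$; the rest is identical.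

**Step 4: conclusion.** Let $U,V\in\mathcal U_n$ and let $m\in[\frac{q_n}2,\frac{q_{n+1}}2]$ be an integer. We look for a point of $U$ which $f_{n+1}^m$ maps into $V$. Let $k\ge1$ be an integer with $|m-kq_n|\le\frac{q_n}2$; then $k\le\frac{q_{n+1}}{2q_n}+\frac12\le\frac{N'}2+\frac12$. Write $m-kq_n=dq_{n-1}+i$, $0\le i<q_{n-1}$; then $|d|\le\frac{q_n}{2q_{n-1}}+1\le\frac N2+1$. Put $\Delta=s_{V,i}-s_{U,0}-d$; since $N\ge100(S_n+10)$, $|\Delta|\le2S_n+\frac N2+1\le.8N$. This is the displacement which the change of leaf has to produce.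

*Case $\Delta\ge0$.* We have $t_{1/2}(r_n^-)=.9N$ and $t_{1/2}(r_n^+)=.1N$, so by the intermediate value theorem there is $r\in[r_n^-,r_n^+]$ with $t_{1/2}(r)=.1N+\Delta$. Choose $\sigma'\in[0,1)$ with $t_{1/2}(r)+s_{U,0}+\sigma'\equiv s^*\bmod1$, and let $w=(t_{1/2}(r)+s_{U,0}+\sigma',\,r)$. Since $|r-\frac13|\le2\lambda_n\le\varpi_n$, (7) with $i=0$ gives $\pi H_nw\in U$. By the claim, and since $\gamma_n=.9$ on $[r_n^+,\frac13+\lambda_n]\ni r^{(k)}$,
$$w':=\tau_d\Phi^kw=(t_{1/2}(r)+s_{U,0}+\sigma'+d,\ r^{(k)})=(.1N+s_{V,i}+\sigma',\ r^{(k)})=(t_{1/2}(r^{(k)})+s_{V,i}+\sigma',\ r^{(k)}).$$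
As $|r^{(k)}-\frac13|\le\lambda_n\le\varpi_n$, (7) gives $\pi H_nw'\in f_n^{-i}(V)$. The $\sigma$-coordinates of $w,w'$ lie in $[.1N-S_n,.9N+S_n+1]\subset[3,N-2)$, by $N\ge100(S_n+10)$, and their $r$-coordinates lie in $[\frac14,\frac34]$. So $\Lambda^*w=w$, $\Lambda^*w'=w'$, and (8) gives $f_{n+1}^{m'}(\pi H_nw)=\pi H_nw'$ with $m'=m-i$. By the end of Step 2,
$$f_{n+1}^m(\pi H_nw)=f_{n+1}^i(\pi H_nw')=f_n^i(\pi H_nw')\in V.$$

*Case $\Delta\le0$.* Now use the leaves near $\frac23$: $t_{1/2}(r_n^-+\frac13)=.1N$, and $t_{1/2}=.9N$ on $[r_n^++\frac13,\frac23+\lambda_n]$. Choose $r\in[r_n^-+\frac13,r_n^++\frac13]$ with $t_{1/2}(r)=.9N+\Delta$ and define $\sigma'$, $w$, $w'$ as before. The second form of the claim gives $w'=(.9N+s_{V,i}+\sigma',r^{(k)})$ with $t_{1/2}(r^{(k)})=.9N$, and $|r-\frac23|\le2\lambda_n$, $|r^{(k)}-\frac23|\le\lambda_n$; the $\sigma$-coordinates lie in the same interval. So (7), (8) and Step 2 apply as before.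

This proves $M_n(F_{n+1})$.

**Step 5: the same for $F_{n+2}^{box}$.** We check that the witness points are not touched by the next kick. By construction $w$ lies on the segment $\sigma\equiv s^*$, so $w\in\tilde h(\mathbb R\times\{\varrho\})$, that is, $w=\zeta(t,\varrho)$ for some $t$, with $\varrho\in\{\frac13+\frac{c_{n+1}}4,\frac23+\frac{c_{n+1}}4\}$. Hence the witness point is $\pi H_nw=\pi H_n\Lambda^*w=\pi H_{n+1}(t,\varrho)$, and it lies on the $f_{n+1}$-invariant set $\pi H_{n+1}(\mathbb R\times\{\varrho\})$. Since $c_{n+2}\le\frac{c_{n+1}}8$, these leaves miss the boxes of $f_{n+2}^{box}$, so $f_{n+2}^{box}=f_{n+1}$ on them, and $M_n(F_{n+2}^{box})$ holds. Replacing $n$ by $n-1$, this is $M_{n-1}(F_{n+1}^{box})$ for $n\ge2$, as required in Step 6 of stage $n$. $\square$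

## 11. The limit map: proof of Theorem A

**Step 1: the limit exists and inherits $D_n$ and $M_n$.** By $(P1)$ and $(P2)$, $\mathrm{dist}_n(F_{n+1},F_n)\le\delta_{n+1}+\delta_n\le2^{-n}$, so $F_n$ and $F_n^{-1}$ converge in every $C^k$, and $F=\lim F_n$ is a $C^\infty$ diffeomorphism of $\mathbb S$ commuting with $T$. The limit $\alpha=\lim\frac{p_n}{q_n}$ exists because $F_n=\tau_{p_n/q_n}$ near the boundary. All derivatives of $F_n-\tau_{p_n/q_n}$ vanish on the boundary, so $F-\tau_\alpha$ vanishes to infinite order there. By Lemma 0, $F$ induces an orientation-preserving $C^\infty$ diffeomorphism $f$ of $\mathbb D$ with $f(0)=0$, infinitely tangent to $R_\alpha$ at $0$ and along $\partial\mathbb D$, and $F$ is a lift of $\hat f$. For $n\ge1$, by $(P1)$ at $n+1$, and by $(P2)$ at $j$ and $(P1)$ at $j+1$ for $j\ge n+1$,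
$$d(F,F_{n+1}^{box})\le\varepsilon_n\Big(2^{-n-2}+\sum_{j\ge n+1}(2^{-j-1}+2^{-j-2})\Big)=2^{-n}\varepsilon_n\le\varepsilon_n,\qquad(9)$$
since all the bounds $\delta_{n+1},\delta_j,\delta_{j+1}$ contain $\varepsilon_n$ in the minimum. So $F$ satisfies $D_n$ for all $n\ge1$, and $M_{n-1}$ for all $n\ge2$, that is, $M_n$ for all $n\ge1$.

**Step 2: mixing.** Polar coordinates identify $\mathrm{int}A$ with $\mathrm{int}\,\mathbb D\setminus\{0\}$, so every nonempty open subset of $\mathbb D$ contains some $O_i$. Let $U\supset O_i$, $V\supset O_j$ be open. For $n\ge\max(i,j)$ and integers $m\in[\frac{q_n}2,\frac{q_{n+1}}2]$, $M_n$ gives $f^m(U)\cap V\ne\emptyset$. These intervals cover all large $m$.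

**Step 3: the rotation number.** By $D_n$ and Step 5 of Section 8, $|x(F^{q_n}(z))-x(z)-p_n|\le\frac{q_n}n$ for all $z\in\mathbb S$. Writing $m=jq_n+l$, $0\le l<q_n$, we get
$$|x(F^m(z))-x(z)-jp_n|\le\frac{jq_n}n+C_n,\qquad C_n=\max_{0\le l<q_n}\sup_z|x(F^l(z))-x(z)|.$$
Dividing by $m$ and letting $m\to\infty$, $\limsup_m\sup_z\big|\frac1m(x(F^m(z))-x(z))-\frac{p_n}{q_n}\big|\le\frac1n$. As $n$ is arbitrary and $\frac{p_n}{q_n}\to\alpha$, $\frac1m(x(F^m(z))-x(z))\to\alpha$ uniformly on $\mathbb S$. So $f$ has the unique rotation number $\alpha+\mathbb Z$.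

**Step 4: $\alpha$ is irrational.** From $p_{n+1}q_n-p_nq_{n+1}=1$ we have $\frac{p_{n+1}}{q_{n+1}}-\frac{p_n}{q_n}=\frac1{q_nq_{n+1}}$, and $q_{j+1}\ge20q_j$. Summing a series dominated by a geometric one,
$$0<\alpha-\frac{p_n}{q_n}<\frac2{q_nq_{n+1}}.\qquad(10)$$
If $\alpha=\frac ab$ with integers $a$ and $b\ge1$, then $\alpha-\frac{p_n}{q_n}$ is a positive multiple of $\frac1{bq_n}$, so (10) gives $q_{n+1}<2b$ for all $n$, which is absurd.

**Step 5: entropy.** A periodic point $\ne0$ of $f$ would have a lift $z$ with $F^kz=T^jz$, $k\ge1$, and rotation number $\frac jk\ne\alpha$. So $0$ is the only periodic point of $f$. Extend $f$ to $S^2=\mathbb C\cup\{\infty\}$ by $R_\alpha$ outside $\mathbb D$. By the infinite tangency along $\partial\mathbb D$ the extension $\bar f$ is a $C^\infty$ diffeomorphism, and its only periodic points are $0$ and $\infty$. By Katok's theorem (Section 2), $h_{top}(\bar f)=0$, and $h_{top}(f)\le h_{top}(\bar f)=0$. $\blacksquare$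

Hence the statement "a diffeomorphism of the disc with zero topological entropy that has a unique rotation number is never topologically mixing" is false.

## 12. Closeness to rotations, fast approximation, annulus and sphere: proof of Theorem B

**Step 1: choice of the start.** We need $\frac{p_0}{q_0}$ close to $\beta$; we may take $\beta\in[0,1)$. Choose a reduced fraction $\frac{p_{-1}}{q_{-1}}\in(0,1)$ close to $\beta$, and integers $u,w$ with $uq_{-1}-wp_{-1}=1$, $0<w\le q_{-1}$. Put $(p_0,q_0)=(u+lp_{-1},w+lq_{-1})$ with $l$ large. Then $p_0q_{-1}-p_{-1}q_0=1$, $0<p_0<q_0$, $q_0\ge20q_{-1}$, and $\frac{p_0}{q_0}-\frac{p_{-1}}{q_{-1}}=\frac1{q_0q_{-1}}$ is as small as we like.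

**Step 2: closeness.** Fix $k$. Multiply the right-hand sides of $(P1)$, $(P2)$ by a constant $\epsilon\in(0,1]$ and replace $\mathrm{dist}_n$ by $\mathrm{dist}_{n+2k}$ (in Step 3 of Section 8 the bounds then concern derivatives of orders up to $n+2k+1$); nothing else in the construction changes. Since $F_0=\tau_{p_0/q_0}$,
$$\|F-\tau_{p_0/q_0}\|_{C^{2k}}\le\epsilon\sum_{j\ge0}(2^{-j-1}+2^{-j-2})\le2\epsilon.$$
Looking at $r=0$ we get $|\alpha-\frac{p_0}{q_0}|\le2\epsilon$, so $\|F-\tau_\alpha\|_{C^{2k}}\le4\epsilon$. By Lemma 0, $\|f-R_\alpha\|_{C^k(\mathbb D)}\le4C_k\epsilon$ if $4\epsilon\le1$. So $f\in\mathcal N$ if $k$ is large, $\epsilon$ is small and $\frac{p_0}{q_0}$ is close to $\beta$. The infinite tangency was shown in Section 11.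

**Step 3: approximation.** $N_{n+1}$ is chosen at stage $n+1$ and may be arbitrarily large, so we may require $q_nq_{n+1}\ge2\varphi(q_n)$. Then by (10) $0<\alpha-\frac{p_n}{q_n}<\frac2{q_nq_{n+1}}\le\frac1{\varphi(q_n)}$, and $\frac{p_n}{q_n}$ is reduced because $p_nq_{n-1}-p_{n-1}q_n=1$.

**Step 4: the annulus.** $F$ itself induces a $C^\infty$ diffeomorphism of $A$, $C^{2k}$-close to the rotation. It is topologically mixing by the same argument, since every nonempty open subset of $A$ contains some $O_i$; it has the same uniform rotation number and hence no periodic points. Embed $A$ in $S^2$ as a round annulus and extend the map by $R_\alpha$, smoothly by infinite tangency. The only periodic points are $0$ and $\infty$, and Katok's theorem gives zero entropy as before.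

**Step 5: the sphere.** Collapse both circles $\{r=0\}$, $\{r=1\}$ of $A$ to points, with the polar charts $re^{2\pi ix}$ and $(1-r)e^{-2\pi ix}$; the change of charts is smooth for $0<r<1$ and preserves the orientation. The proof of Lemma 0 applies at both ends, so $F$ induces a $C^\infty$ diffeomorphism of $S^2$ which is $C^k$-close to the rotation by $\alpha$. It has exactly two fixed points, the two collapsed circles, and no other periodic point, because any other periodic point would have a rational rotation number. It is topologically mixing, since every nonempty open subset of $S^2$ contains some $O_i$, and it has zero entropy by Katok's theorem. $\blacksquare$
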